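\title{Homology handlebodies whose fundamental groups are not very large}

\begin{abstract}
A group is very large if it surjects onto a non-abelian free group. For every $g\ge 2$ we construct a compact orientable $3$-manifold with the integral homology of a genus $g$ handlebody whose fundamental group is not very large; it can be taken to be the exterior of a handlebody in $S^3$. We also construct one-relator groups with $H_1\cong\mathbb Z^g$ and $H_2=0$ that are not very large. In each case a fixed finite metabelian group on two generators fails to be a quotient, and the obstruction is read off from the Alexander module over a truncated polynomial ring in two variables over $\mathbb F_3$.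
\end{abstract}

\section{The questions and the results}\label{sec:intro}

Let $F_n$ denote the free group of rank $n$. A group is \emph{very large} if it surjects onto a non-abelian free group; equivalently, onto $F_2$. The \emph{corank} of a finitely generated group is the largest rank of a free quotient, so such a group is very large exactly when its corank is at least $2$. All homology is integral.

The handlebody of genus $g$ has fundamental group $F_g$. A compact, connected, orientable $3$-manifold $Y$ is a \emph{homology handlebody of genus $g$} if it has the homology of that handlebody: $H_1(Y)\cong\mathbb Z^g$, and $\tilde H_i(Y)=0$ for $i\ne1$. How much of the freeness of $F_g$ does homology force on $\pi_1(Y)$? The corank is one measure. For $g\geq 1$ it lies between $1$ and $g$, because $\pi_1(Y)$ maps onto $\mathbb Z$ and a free quotient of rank $k$ gives a surjection $\mathbb Z^g\to\mathbb Z^k$. For $g=1$ the corank is therefore $1$. The following questions come from Harvey and Tweedy \cite{HT}.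
\begin{itemize}
\item[(A)] If $Y$ is a homology handlebody of genus $g\ge3$, is $\pi_1(Y)$ very large?
\item[(B)] If $G$ is a finitely presented group with $H_1(G)\cong\mathbb Z^g$, $g\ge 3$, and $H_2(G)=0$, is $G$ very large?
\end{itemize}
Question (B) contains (A). Recall Hopf's theorem: for a connected CW complex $Z$ the map $H_2(Z)\to H_2(\pi_1(Z))$ is onto, because an aspherical space with the same fundamental group is obtained from $Z$ by attaching cells of dimension at least $3$. So $G=\pi_1(Y)$ is finitely presented, $H_1(G)\cong\mathbb Z^g$, and $H_2(G)=0$.

One would guess that the answer is yes. The groups in (B) have exactly the nilpotent quotients of $F_g$, the groups in (A) have very large subgroups of finite index (Theorem~\ref{thm:more}(4)), and as $g$ grows one asks only for $F_2$ from a group that resembles $F_g$. The answer is nevertheless no, for every $g\ge3$ and also for $g=2$.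

\begin{theorem}\label{thm:main}
For every $g\ge2$ there are a finite metabelian group $Q_g$ generated by two elements, with a normal $3$-subgroup of index $2$, and a homology handlebody $Y$ of genus $g$ such that $Q_g$ is not a quotient of $\pi_1(Y)$. In particular $\pi_1(Y)$ is not very large.
\end{theorem}

The last sentence holds because $F_2$ maps onto every group generated by two elements. The manifold $Y$ answers (A), and the group $\pi_1(Y)$ answers (B). The group $Q_g$ is defined in Section~\ref{sec:criterion}.

\begin{theorem}\label{thm:more}
Let $g\ge 2$.
\begin{enumerate}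
\item[(1)] There is a one-relator group on $g+1$ generators with $H_1\cong\mathbb Z^g$ and $H_2=0$ that does not have $Q_g$ as a quotient.
\item[(2)] In Theorem~\ref{thm:main}, $Y$ can be taken to be the exterior of a genus $g$ handlebody embedded in $S^3$.
\item[(3)] For $1\le k\le g$ there is a homology handlebody of genus $g$, embedded in $S^3$, whose fundamental group has corank exactly $k$.
\item[(4)] If $G$ is finitely presented, $H_1(G)\cong\mathbb Z^g$ and $H_2(G)=0$, then every nilpotent group generated by $g$ elements is a quotient of $G$; so $Q_g$ cannot be replaced by a nilpotent group. If $Y$ is a homology handlebody of genus $g$, some finite-index subgroup of $\pi_1(Y)$ is very large.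
\end{enumerate}
\end{theorem}

The method is linear algebra. A free group of rank two has two independent derivations into any ring on which it acts through units, and a surjection $G\to F_2$ pulls them back to $G$. For a group with $g+1$ generators and one relator, derivations are the solutions of one linear equation in $g+1$ unknowns. We choose that equation so that, over a suitable finite local ring, any two solutions are dependent modulo the maximal ideal. Section~\ref{sec:example} does this by hand for $g=2$, Sections~\ref{sec:forms} and~\ref{sec:criterion} give the general criterion, Section~\ref{sec:onerel} realizes the equation by a relator, and Section~\ref{sec:surgery} realizes it by surgery on a knot in a handlebody. Sections~\ref{sec:free}, \ref{sec:unknot} and~\ref{sec:corank} prove parts (4), (2) and (3) of Theorem~\ref{thm:more} and are not needed for the two questions.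

\section{What these groups share with free groups}\label{sec:free}

We begin with the positive facts, since they show where an obstruction cannot be found.

\begin{proof}[Proof of Theorem~\ref{thm:more}(4)]
Let $\Gamma_1G=G$, $\Gamma_{n+1}G=[G,\Gamma_nG]$ be the lower central series. Stallings' theorem \cite{St} states that a homomorphism $G'\to G$ inducing an isomorphism on $H_1$ and an epimorphism on $H_2$ induces isomorphisms $G'/\Gamma_nG'\cong G/\Gamma_nG$ for all $n$. Send the basis of $F_g$ to elements of $G$ that represent a basis of $H_1(G)$. Since $H_2(G)=0$, the theorem gives $G/\Gamma_nG\cong F_g/\Gamma_nF_g$. A nilpotent group generated by $g$ elements is a quotient of $F_g/\Gamma_nF_g$ for some $n$, hence of $G$. As $g\ge2$, this includes all nilpotent groups on two generators.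

Let $Y$ be a homology handlebody of genus $g$. Since $H_3(Y)=0$ and $Y$ is orientable, $\partial Y\ne\emptyset$, so $Y$ has a handle decomposition with one $0$-handle, $n_1$ $1$-handles, $n_2$ $2$-handles and no $3$-handles. Then $1-n_1+n_2=\chi(Y)=1-g$, and $\pi_1(Y)$ has a presentation with $g\ge2$ more generators than relators. By the theorem of Baumslag and Pride \cite{BP}, a group with a presentation having at least two more generators than relators has a finite-index subgroup that maps onto $F_2$.
\end{proof}

\section{Derivations and the Alexander module}\label{sec:der}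

Fix $g\ge2$. Let $H=\mathbb Z^g$, written multiplicatively with basis $x_1,\dots,x_g$, let $\Lambda=\mathbb Z[H]$ be the ring of Laurent polynomials in the $x_i$, let $\varepsilon\colon\Lambda\to\mathbb Z$ be the augmentation ($h\mapsto1$ for $h\in H$), and let $\lambda\mapsto\bar\lambda$ be the involution $h\mapsto h^{-1}$.

Let $G$ be a group with a fixed identification $H_1(G)=H$, and write $[a]\in H$ for the class of $a\in G$. A \emph{derivation} from $G$ to a $\Lambda$-module $M$ is a map $d\colon G\to M$ with $d(ab)=d(a)+[a]\,d(b)$. Equivalently, $a\mapsto([a],d(a))$ is a homomorphism to the semidirect product $H\ltimes M$. One has $d(1)=0$ and $d(a^{-1})=-[a]^{-1}d(a)$; so if $d$ maps a generating set into a submodule of $M$, it maps $G$ into that submodule. For $[k]=1$, $a\in G$ and $n\in\mathbb Z$,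
\begin{equation}\label{eq:conj}
d(ak^na^{-1})=d(a)+[a]\,n\,d(k)+[a]\,d(a^{-1})=n[a]\,d(k),
\end{equation}
and $d$ is additive on the kernel of $G\to H$. The same definitions and formulas apply to a free group $F$ with a homomorphism to $H$. If $F$ has basis $x_0,\dots,x_n$, a derivation of $F$ may take arbitrary values on the basis. Let $\partial_i\colon F\to\Lambda$ be the derivation with $\partial_i(x_i)=1$ and $\partial_i(x_j)=0$ for $j\neq i$; it is the image in $\Lambda$ of the Fox derivative. Every derivation $d$ of $F$ satisfies $d(a)=\sum_i\partial_i(a)\,d(x_i)$, since both sides are derivations that agree on the basis. For $[x_i,x_j]=x_ix_jx_i^{-1}x_j^{-1}$ one reads off letter by letter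
\begin{equation}\label{eq:comm}
d([x_i,x_j])=d(x_i)+[x_i]d(x_j)-[x_j]d(x_i)-d(x_j)=(1-[x_j])\,d(x_i)+([x_i]-1)\,d(x_j).
\end{equation}

The \emph{Alexander module} of $G$ is $A(G)=\Lambda\otimes_{\mathbb Z[G]}I_G$, where $I_G$ is the augmentation ideal of $\mathbb Z[G]$. We use three standard facts (Fox, Crowell).
\begin{itemize}
\item[(D1)] $\operatorname{Der}(G,M)\cong\operatorname{Hom}_\Lambda(A(G),M)$, naturally in $M$; the derivation $d$ corresponds to the map $1\otimes(a-1)\mapsto d(a)$.
\item[(D2)] If $G=\langle x_0,\dots,x_n\mid r_1,r_2,\dots\rangle$, then $A(G)$ is the quotient of $\Lambda^{n+1}$ by the rows $(\partial_0r_k,\dots,\partial_nr_k)$. Indeed, by \eqref{eq:conj} a derivation of the free group descends to $G$ exactly when it kills every $r_k$.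
\item[(D3)] If $G=\pi_1(Y,\ast)$, $\widetilde Y\to Y$ is the universal abelian cover and $\widetilde\ast$ is the preimage of $\ast$, then $A(G)\cong H_1(\widetilde Y,\widetilde\ast)$. Indeed, up to homotopy $Y$ is a CW complex with one $0$-cell; both modules are the cokernel of $C_2(\widetilde Y)\to C_1(\widetilde Y)$, whose matrix consists of the rows in (D2).
\end{itemize}
All our groups will have $A(G)\cong\Lambda^{g+1}/\Lambda v$ for a single row $v=(v_0,\dots,v_g)$. Then (D1) gives, naturally in $M$,
\begin{equation}\label{eq:der}
\operatorname{Der}(G,M)\cong\Bigl\{e\in M^{g+1}:\ \sum_{i=0}^gv_ie_i=0\Bigr\}.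
\end{equation}

\section{An example of rank two}\label{sec:example}

\begin{example}\label{ex:two}
Let $k=[x_1,x_2]$ and
\[G=\langle x_0,x_1,x_2\mid r\rangle,\qquad r=x_0^2\cdot x_1x_0^{-1}x_1^{-1}\cdot x_2kx_2^{-1}\cdot k^{-1}.\]
The exponent sums of $r$ are $(1,0,0)$. So $H_1(G)=H=\mathbb Z^2$ with $[x_0]=1$, the presentation complex has $H_2=0$, and $H_2(G)=0$ by Hopf's theorem. All four factors of $r$ have trivial class in $H$, so \eqref{eq:conj} and \eqref{eq:comm} give the row
\[v=\bigl(2-x_1,\ (x_2-1)(1-x_2),\ (x_2-1)(x_1-1)\bigr).\]
We claim that $G$ is not very large. Let $R=\mathbb F_3[S,T]/(S,T)^2$, with maximal ideal $\mathfrak n=(S,T)$, and make $R$ a $\Lambda$-module by the ring homomorphism $\theta$ with $\theta(x_1)=-(1+S)$ and $\theta(x_2)=1+T$. Then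
\[\theta(v)=\bigl(3+S,\ -T^2,\ T(-2-S)\bigr)=(S,\,0,\,T).\]
A derivation $d\colon G\to R$ with values $e_i=d(x_i)$ satisfies $Se_0+Te_2=0$. Since $\mathfrak n^2=0$, only the residues $\bar e_i\in R/\mathfrak n=\mathbb F_3$ matter: $S\bar e_0+T\bar e_2=0$, so $\bar e_0=\bar e_2=0$. The residue vectors of all derivations lie on one line of $\mathbb F_3^3$.

Suppose $\varphi\colon G\to F_2=\langle s_1,s_2\rangle$ is onto. The induced surjection $H=\mathbb Z^2\to H_1(F_2)=\mathbb Z^2$ is an isomorphism, so $F_2$ acts on $R$ compatibly with $\varphi$. Let $D_1,D_2\colon F_2\to R$ be the derivations with $D_i(s_i)=1$ and $D_i(s_j)=0$ for $j\ne i$, and put $d_i=D_i\circ\varphi$. Their residue vectors are dependent, so for some $(c_1,c_2)\ne(0,0)$ in $\mathbb F_3^2$ the derivation $c_1d_1+c_2d_2$ maps $x_0,x_1,x_2$, hence all of $G$, into $\mathfrak n$. Its value at a preimage of $s_j$ is $c_j$, so $c_1=c_2=0$, a contradiction.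
\end{example}

Each feature of the example is forced. We speak of a one-relator group on $x_0,\dots,x_g$ with $[x_0]=1$ and $\varepsilon(v_0)=1$.

\emph{One solution always survives.} The map $a\mapsto1-\theta([a])$ is a derivation. In the example its values are $(0,\,2+S,\,-T)$, and its residue spans the surviving line. The best one can hope for is that nothing else survives, and that is just enough.

\emph{The residue action must be nontrivial.} If $\theta(H)\subset1+\mathfrak n$, then $\theta(v_0)$ has residue $\varepsilon(v_0)=1$ and is a unit, so $e_1,\dots,e_g$ may be chosen freely. This agrees with Theorem~\ref{thm:more}(4). The field $\mathbb F_3$ is the smallest one with a unit other than $1$.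

\emph{Two variables are needed.} Over $\mathbb F_3[S]/(S^{N+1})$ a nonzero row is $S^j$ times a row with a unit entry, so the residues of solutions fill a space of dimension at least $g$.

\emph{The commutator term is needed.} Without the last two factors of $r$, killing $x_0$ maps $G$ onto $F_2$; the row becomes $(S,0,0)$.

For $g\ge3$ two difficulties appear. First, $\theta$ must factor through the surjection $H\to\mathbb Z^2$ induced by the unknown map $\varphi$, and there are infinitely many candidates for its kernel. One row has to defeat them all. Second, there are $\binom g2$ commutators, and the two independent elements $S,T$ above must be replaced by $\binom g2+1$ independent forms in two variables; this requires forms of high degree. A third difficulty is specific to $3$-manifolds, where $v_0$ is nearly symmetric under the involution (Lemma~\ref{lem:sym}), while $2-x_1$ is not.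

\section{Forms that stay independent on every plane}\label{sec:forms}

Put $K=\binom g2+1\ge2$. We need $K$ forms in $g$ variables over $\mathbb F_3$ that remain linearly independent under every substitution of linear forms in two variables $S,T$ that involves both variables. To handle all substitutions at once, we use forms whose image does not depend on the substitution: the coefficients of the polynomial whose roots are all the linear forms. In $\mathbb F_3[X_1,\dots,X_g][\tau]$ let
\[\Pi(\tau)=\prod_{c\in\mathbb F_3^g}\Bigl(\tau-\sum_ic_iX_i\Bigr),\]
let $-\alpha$ be the coefficient of $\tau^{3^{g-1}}$ and $\beta$ the coefficient of $\tau^{3^{g-2}}$, and put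
\[\phi_m=\alpha^{4m}\beta^{3(K-1-m)},\qquad 0\le m\le K-1 .\]

\begin{lemma}\label{lem:forms}
The $\phi_m$ are homogeneous of the same degree $N=24\cdot3^{g-2}(K-1)$, which is even and positive. If $\xi_1,\dots,\xi_g$ span the space $\mathbb F_3S\oplus\mathbb F_3T$ of linear forms, then the $K$ forms $\phi_m(\xi_1,\dots,\xi_g)\in\mathbb F_3[S,T]$ are linearly independent over $\mathbb F_3$.
\end{lemma}

\begin{proof}
As $\Pi$ is homogeneous of degree $3^g$ in $\tau,X_1,\dots,X_g$, we have $\deg\alpha=3^g-3^{g-1}=6\cdot3^{g-2}$ and $\deg\beta=3^g-3^{g-2}=8\cdot3^{g-2}$. So $\alpha^4$ and $\beta^3$ both have degree $24\cdot3^{g-2}$, which gives $N$.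

The linear map $c\mapsto\sum c_i\xi_i$ from $\mathbb F_3^g$ to $\mathbb F_3S\oplus\mathbb F_3T$ is onto with fibers of size $3^{g-2}$. Hence $\Pi$ becomes $\pi(\tau)^{3^{g-2}}$ with $\pi(\tau)=\prod_{c,c'\in\mathbb F_3}(\tau-cS-c'T)$. The polynomial $q(\tau)=\prod_c(\tau-cS)=\tau^3-S^2\tau$ is $\mathbb F_3$-linear in $\tau$, so
\[\pi(\tau)=\prod_{c'}\bigl(q(\tau)-c'q(T)\bigr)=q(\tau)^3-q(T)^2q(\tau)=\tau^9-\alpha_0\tau^3+\beta_0\tau,\]
\[\alpha_0=S^6+T^2(T^2-S^2)^2,\qquad\beta_0=S^2T^2(T^2-S^2)^2 .\]
Raising to the power $3^{g-2}$ is additive in characteristic $3$, so $\alpha\mapsto\alpha_0^{3^{g-2}}$ and $\beta\mapsto\beta_0^{3^{g-2}}$. Now $\alpha_0$ is not divisible by $S$ (it equals $T^6$ at $S=0$), and $\beta_0$ is divisible by exactly $S^2$. So the image of $\phi_m$ is divisible by exactly $S^{6(K-1-m)3^{g-2}}$. These exponents are distinct, and in a nontrivial linear combination the term with the smallest exponent cannot cancel.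
\end{proof}

Only the statement of the lemma is used below. Name the $K$ forms, in any order, $f_0$ and $f_{ij}$ ($1\le i<j\le g$), and choose homogeneous lifts of degree $N$ to $\mathbb Z[X_1,\dots,X_g]$ with the same names. Put $f_{ji}=-f_{ij}$ and $f_{ii}=0$.

Next we turn the forms into elements of $\Lambda$. We will not know which $x_i$ act on the residue field as $-1$, only that some do. So we substitute for $X_i$ an expression in $x_i^2$, which does not see the sign, and we obtain augmentation $1$ from a product that vanishes to high order as soon as one sign is $-1$:
\[z_i=x_i^2-x_i^{-2},\qquad E=\prod_{i=1}^g\bigl(x_i-1+x_i^{-1}\bigr)^N,\]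
\[a_{ij}=f_{ij}(z_1,\dots,z_g),\qquad t=E+f_0(z_1,\dots,z_g).\]
Since $\varepsilon(z_i)=0$, $N>0$ and $\varepsilon(E)=1$, we have $\varepsilon(t)=1$. Since $\bar z_i=-z_i$ and $N$ is even,
\begin{equation}\label{eq:symm}
\bar a_{ij}=a_{ij},\qquad\bar t=t ;
\end{equation}
this is the only use of the parity of $N$, and it is needed only in Sections~\ref{sec:surgery} and~\ref{sec:unknot}. Let $\mathfrak a\subset\Lambda$ be the ideal generated by the $a_{ij}$, and put
\begin{equation}\label{eq:v}
v_i=\sum_{j=1}^ga_{ij}(1-x_j),\qquad1\le i\le g .
\end{equation}
This is the row that commutators produce. Let $\mathbf e_1,\dots,\mathbf e_g$ be the standard basis of $\Lambda^g$ and, following \eqref{eq:comm}, let $\kappa_{ij}=(1-x_j)\mathbf e_i+(x_i-1)\mathbf e_j$. The coefficient of $\mathbf e_i$ in $\sum_{k<l}a_{kl}\kappa_{kl}$ is $\sum_{j>i}a_{ij}(1-x_j)+\sum_{j<i}a_{ji}(x_j-1)$, and $a_{ji}=-a_{ij}$. Hence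
\begin{equation}\label{eq:kappa}
\sum_{i<j}a_{ij}\kappa_{ij}=(v_1,\dots,v_g).
\end{equation}

\section{The group $Q_g$ and the criterion}\label{sec:criterion}

Let $R=\mathbb F_3[S,T]/(S,T)^{N+1}$. It is a finite local ring with maximal ideal $\mathfrak n=(S,T)$ and residue field $\mathbb F_3$; we write $\bar e\in\mathbb F_3$ for the residue of $e\in R$. The ideal $\mathfrak n^N$ is the space of forms of degree $N$ in $S,T$, and $\mathfrak n^{N+1}=0$. Therefore
\begin{equation}\label{eq:top}
fe=f\bar e\qquad\text{for }f\in\mathfrak n^N,\ e\in R .
\end{equation}
Let $u_1=-(1+S)$, $u_2=1+T$ and $U=\langle u_1,u_2\rangle\subset R^\times$. Example~\ref{ex:two} used only the action of $F_2$ on the ring and the two derivations $D_1,D_2$. These data form a single homomorphism from $F_2$ to the finite group $U\ltimes R^2$ with product $(u,\rho)(u',\rho')=(uu',\rho+u\rho')$, and we take its image: $Q_g\subset U\ltimes R^2$ is the subgroup generated by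
\[q_1=(u_1,(1,0)),\qquad q_2=(u_2,(0,1)).\]
The projection $Q_g\to U$ is onto, with abelian image and abelian kernel $Q_g\cap R^2$, so $Q_g$ is metabelian. The residue of $u\in U$ lies in $\mathbb F_3^\times=\{\pm1\}$ and $\bar u_1=-1$, so $Q_g$ maps onto $\{\pm1\}$; the kernel lies in $(1+\mathfrak n)\ltimes R^2$, whose order $|\mathfrak n|\cdot|R|^2$ is a power of $3$.

\begin{proposition}\label{prop:crit}
Let $G$ be a finitely generated group with $H_1(G)=H$ and $A(G)\cong\Lambda^{g+1}/\Lambda(v_0,v_1,\dots,v_g)$, where $v_1,\dots,v_g$ are given by \eqref{eq:v} and $v_0\in t+\mathfrak a^2+3\Lambda$. Then $Q_g$ is not a quotient of $G$.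
\end{proposition}

\begin{proof}
Suppose $\varphi\colon G\to Q_g$ is onto. The composite $G\to Q_g\to U$ is onto and factors through $H$, so it induces a ring homomorphism $\theta\colon\Lambda\to R$ with $\theta(H)=U$. Regard $R$ and $R/\mathfrak n$ as $\Lambda$-modules through $\theta$.

\emph{Step 1: what surjectivity gives.} For $u\in U$ we have $\bar uu\in1+\mathfrak n$; let $\operatorname{lin}(u)\in\mathfrak n/\mathfrak n^2=\mathbb F_3S\oplus\mathbb F_3T$ be the class of $\bar uu-1$. The identity $bb'-1=(b-1)+(b'-1)+(b-1)(b'-1)$ for $b,b'\in1+\mathfrak n$ shows that $\operatorname{lin}$ is a homomorphism, and it is onto because $\operatorname{lin}(u_1)=S$, $\operatorname{lin}(u_2)=T$. Let $\chi_i=\pm1$ be the residue of $\theta(x_i)$, let $\xi_i=\operatorname{lin}(\theta(x_i))$, and let $\delta=(1-\chi_1,\dots,1-\chi_g)\in\mathbb F_3^g$. As the $\theta(x_i)$ generate $U$, the forms $\xi_1,\dots,\xi_g$ span $\mathbb F_3S\oplus\mathbb F_3T$, and some $\chi_j$ equals $-1$, that is, $\delta\ne0$.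

\emph{Step 2: the row over $R$.} With $b=\chi_i\theta(x_i)\equiv1+\xi_i$ we get $\theta(z_i)=b^2-b^{-2}\equiv(1+2\xi_i)-(1-2\xi_i)=4\xi_i=\xi_i$ modulo $\mathfrak n^2$. For a form $f$ of degree $N$ let $\hat f=f(\xi_1,\dots,\xi_g)\in\mathfrak n^N$. Changing the $N$ factors of a monomial by elements of $\mathfrak n^2$ changes the product by an element of $\mathfrak n^{N+1}=0$, so $\theta(f(z_1,\dots,z_g))=\hat f$. If $\chi_j=-1$, then, since $-1=2$ in $R$,
\[\theta(x_j-1+x_j^{-1})=\theta(x_j)^{-1}\bigl(\theta(x_j)+1\bigr)^2\in\mathfrak n^2 ,\]
so $\theta(E)\in\mathfrak n^{2N}=0$. Also $\theta(\mathfrak a^2)\subset\mathfrak n^{2N}=0$ and $\theta(3\Lambda)=0$. With \eqref{eq:top} we obtain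
\[\theta(v_0)=\hat f_0,\qquad\theta(v_i)=\sum_j\hat f_{ij}\,\delta_j\quad(i\ge1),\]
and all entries of the row lie in $\mathfrak n^N$.

\emph{Step 3: residues of solutions lie on a line.} Let $e\in R^{g+1}$ satisfy $\sum_i\theta(v_i)e_i=0$. By \eqref{eq:top} and $\hat f_{ji}=-\hat f_{ij}$ this reads
\[\bar e_0\,\hat f_0+\sum_{i<j}\bigl(\bar e_i\delta_j-\bar e_j\delta_i\bigr)\hat f_{ij}=0 .\]
By Step 1 and Lemma~\ref{lem:forms} the forms $\hat f_0,\hat f_{ij}$ are independent. So $\bar e_0=0$, and all $2\times2$ minors of the matrix with rows $(\bar e_1,\dots,\bar e_g)$ and $\delta$ vanish. Since $\delta\ne0$, the residue vector $\bar e$ is a multiple of $(0,\delta)$.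

\emph{Step 4: two independent residues.} The formula for the product shows that the two $R$-coordinates $D_1,D_2\colon Q_g\to R$ satisfy $D_i(qq')=D_i(q)+uD_i(q')$, where $u$ is the $U$-coordinate of $q$. So $d_i=D_i\circ\varphi\in\operatorname{Der}(G,R)$. Choose $s_j\in G$ with $\varphi(s_j)=q_j$. The matrix $(d_i(s_j))$ is the identity, so the reductions of $d_1,d_2$ in $\operatorname{Der}(G,R/\mathfrak n)$ are linearly independent over $\mathbb F_3$. By \eqref{eq:der} and its naturality for $R\to R/\mathfrak n$ and for multiplication by scalars, $d_1,d_2$ correspond to solutions $e^{(1)},e^{(2)}\in R^{g+1}$ whose residue vectors are independent in $\mathbb F_3^{g+1}$. This contradicts Step 3.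
\end{proof}

The freedom to change $v_0$ by $\mathfrak a^2+3\Lambda$ costs nothing here. It is what makes the geometric realization possible.

\section{One-relator groups}\label{sec:onerel}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
For $h=\prod x_i^{n_i}\in H$ let $\hat h$ be the word $x_1^{n_1}\cdots x_g^{n_g}$. Write $t=\sum_ht_hh$ and $a_{ij}=\sum_ha_{ij,h}h$ with integer coefficients, and let $G=\langle x_0,\dots,x_g\mid r\rangle$ with
\[r=\prod_h\hat h\,x_0^{t_h}\hat h^{-1}\cdot\prod_{i<j}\prod_h\hat h\,[x_i,x_j]^{a_{ij,h}}\hat h^{-1},\]
the finitely many nontrivial factors taken in any order. The exponent sums of $r$ are $(\varepsilon(t),0,\dots,0)=(1,0,\dots,0)$. So $H_1(G)=H$ with $[x_0]=1$; the boundary map $C_2=\mathbb Z\to C_1=\mathbb Z^{g+1}$ of the presentation complex is injective, and $H_2(G)=0$ by Hopf's theorem. Every factor of $r$ has trivial class in $H$, so its derivatives add. By \eqref{eq:conj} the first product contributes $(t,0,\dots,0)$ to the row, and by \eqref{eq:conj}, \eqref{eq:comm} and \eqref{eq:kappa} the second contributes $(0,v_1,\dots,v_g)$. By (D2), Proposition~\ref{prop:crit} applies with $v_0=t$.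
\end{proof}

\section{Surgery on a knot in a handlebody}\label{sec:surgery}

Surgery on a knot $L$ in a handlebody adds one generator, the meridian, and one relation, the framing curve, to the Alexander module. We show that $v_1,\dots,v_g$ record the homology class of a lift of $L$, which we may prescribe, and that $v_0$ records how the lifts of $L$ pass over one another. The antisymmetric part of $v_0$ is determined by the homology class, and the symmetric part can be changed at will.

\subsection{Knots, lifts and the equivariant writhe}
Let $\Sigma$ be an oriented disc with $g$ holes, $\ast\in\partial\Sigma$, and $\pi_1(\Sigma,\ast)$ free on loops $x_1,\dots,x_g$. Let $W=\Sigma\times[0,1]$ be the genus $g$ handlebody with the product orientation; the second coordinate is the \emph{height}. Let $\widetilde\Sigma\to\Sigma$ be the universal abelian cover, with deck group $H$, let $\widetilde\ast$ be the preimage of $\ast$, and let $\widetilde W=\widetilde\Sigma\times[0,1]$. Since $\Sigma$ deformation retracts to the wedge of the loops $x_i$, the module $H_1(\widetilde\Sigma,\widetilde\ast)$ is $\Lambda^g$, with basis the lifts $\mathbf e_i$ of the $x_i$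 that start at a fixed point $\ast_0\in\widetilde\ast$. It contains $H_1(\widetilde\Sigma)$ as a submodule. The lift of $[x_i,x_j]$ from $\ast_0$ is the closed loop $\mathbf e_i+x_i\mathbf e_j-x_j\mathbf e_i-\mathbf e_j=\kappa_{ij}$.

All knots $L\subset\operatorname{int}W$ are smooth, oriented, null-homologous in $W$, and have \emph{generic projection} $\ell$ to $\Sigma$: an immersed closed curve whose only singularities are transverse double points, the \emph{crossings}. Such a knot has a closed lift $\widetilde L\subset\widetilde W$, with projection $\tilde\ell$ to $\widetilde\Sigma$. Since $\widetilde L\to L$ is a homeomorphism and $H$ acts freely, the translates $h\widetilde L$ are pairwise disjoint, and they make up the preimage of $L$. At a crossing $c$ let $s_o,s_u$ be the parameters of the upper and lower strands. Define $h_c\in H$ by $\tilde\ell(s_u)=h_c\,\tilde\ell(s_o)$, and let $\epsilon_c=\pm1$ be the sign of the basis $(\ell'(s_o),\ell'(s_u))$ in the orientation of $\Sigma$. The \emph{equivariant writhe} is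
\[w(L)=\sum_c\epsilon_ch_c\in\Lambda .\]
Its augmentation is the sum of the signs of the crossings. Interchanging the two strands of one crossing $c$ gives the rule
\begin{equation}\label{eq:change}
\epsilon_ch_c\ \longmapsto\ -\epsilon_ch_c^{-1}.
\end{equation}
Call $L$ \emph{admissible} if it has a lift with $[\tilde\ell]=\sum_{i<j}a_{ij}\kappa_{ij}$ in $H_1(\widetilde\Sigma)$. Since $\widetilde\Sigma$ is connected, this class is represented by a loop. Project the loop to $\Sigma$ and homotope it to a generic immersed curve $\ell$ in $\operatorname{int}\Sigma$; the homotopy lifts, so $\ell$ has a closed lift in the same class. Any height function along $\ell$ that separates the two strands at each double point gives an admissible knot.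

\subsection{The surgered manifold}
Let $\nu L$ be a thin closed tubular neighborhood of $L$, $X=W\setminus\operatorname{int}\nu L$, and $\widetilde X\subset\widetilde W$ its preimage. Boundaries are oriented outward normal first, and a surface meets a curve positively when a positive basis of the surface followed by the tangent of the curve is a positive basis of $\widetilde W$. Let $\Delta$ be a meridian disc of the lift of $\nu L$ around $\widetilde L$, oriented so that $\Delta\cdot\widetilde L=1$, let $\tilde\mu=\partial\Delta$, and let $\mu\subset\partial\nu L$ be its image. Let $\lambda_b\subset\partial\nu L$ be the \emph{blackboard parallel}, obtained by pushing $L$ horizontally in the direction normal to $\ell$. For $n\in\mathbb Z$ let $\lambda\subset\partial\nu L$ be the simple closed curve in the class $\lambda_b+n\mu$, and let $\tilde\lambda_b,\tilde\lambda$ be the lifts next to $\widetilde L$. Let $Y(L,n)=X\cup V$, where $V$ is a solid torus glued along $\partial\nu L$ so that $\lambda$ bounds a meridian disc of $V$. We identify $\Sigma$ with $\Sigma\times1\subset X$, which places $\ast$ and the loops $x_i$ in $X$.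

\begin{proposition}\label{prop:surgery}
Let $L$ be a knot with $[\tilde\ell]=(v_1,\dots,v_g)\in\Lambda^g$, let $v_0=n+w(L)$, and assume $\varepsilon(v_0)=1$. Then $[\lambda]=[\mu]$ in $H_1(X)$, the manifold $Y=Y(L,n)$ is a homology handlebody of genus $g$ with $H_1(Y)=H$, and $A(\pi_1(Y))\cong\Lambda^{g+1}/\Lambda(v_0,\dots,v_g)$.
\end{proposition}

\begin{proof}
\emph{The module $H_1(\widetilde X,\widetilde\ast)$ is free on $\tilde\mu,\mathbf e_1,\dots,\mathbf e_g$.} Write $\widetilde\Sigma_1=\widetilde\Sigma\times1$. By excision $H_2(\widetilde W,\widetilde X)$ is the direct sum of the groups $H_2(\text{solid torus},\text{boundary})=\mathbb Z$ over the lifts of $\nu L$, so it is free over $\Lambda$ on $[\Delta]$. Since $H_*(\widetilde W,\widetilde\Sigma_1)=0$, the sequence of the triple $(\widetilde W,\widetilde X,\widetilde\Sigma_1)$ shows that $H_1(\widetilde X,\widetilde\Sigma_1)$ is free on $\tilde\mu$. In the sequence of the triple $(\widetilde X,\widetilde\Sigma_1,\widetilde\ast)$,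
\[H_1(\widetilde\Sigma_1,\widetilde\ast)\to H_1(\widetilde X,\widetilde\ast)\to H_1(\widetilde X,\widetilde\Sigma_1)\to H_0(\widetilde\Sigma_1,\widetilde\ast)=0,\]
the first map is injective, because the projection $\widetilde X\to\widetilde\Sigma$ gives a left inverse. The claim follows. The same argument in $W$ itself shows that $H_1(X)$ is free abelian on $\mu,x_1,\dots,x_g$.

\emph{The class of $\tilde\lambda$.} Let $C$ be the singular annulus swept out by the vertical segments from $\tilde\lambda_b$ up to its projection $\tilde\lambda_{\mathrm{top}}\subset\widetilde\Sigma_1$, oriented so that $\partial C=\tilde\lambda_b-\tilde\lambda_{\mathrm{top}}$. Its boundary lies in $\widetilde X$. Intersection with $h\widetilde L$ is well defined on $H_2(\widetilde W,\widetilde X)$ and picks out the coefficient of $h[\Delta]$, so $[C]=\sum_h(C\cdot h\widetilde L)\,h[\Delta]$. Taking boundaries gives $\tilde\lambda_b=\tilde\lambda_{\mathrm{top}}+\sum_h(C\cdot h\widetilde L)\,h\tilde\mu$ in $H_1(\widetilde X)$, and $\tilde\lambda_{\mathrm{top}}$ is homologous to $\tilde\ell$ in $\widetilde\Sigma_1$.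

The projection of $\lambda_b$ meets $\ell$ only near crossings, twice near each crossing $c$. At one of these points the parallel of the upper strand lies above the lower strand, and the segment going up from it meets nothing. At the other the parallel of the lower strand lies below the upper strand; upstairs, the segment starting near $\widetilde L(s_u)$ meets the translate through $h_c\tilde\ell(s_o)$, which is $h_c\widetilde L$. Let $\mathbf u,\mathbf o$ be the tangents of the lower and upper strands and $\mathbf n$ the upward vector. Along $\tilde\lambda_b$ the outward normal of $C$ is $-\mathbf n$, so $(-\mathbf n,\mathbf u)$, equivalently $(\mathbf u,\mathbf n)$, is a positive basis of $C$. The intersection number is the sign of $(\mathbf u,\mathbf n,\mathbf o)$, which differs from $(\mathbf o,\mathbf u,\mathbf n)$ by a cyclic permutation, so it is $\epsilon_c$. Hence $\sum_h(C\cdot h\widetilde L)h=w(L)$, and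
\begin{equation}\label{eq:lambda}
\tilde\lambda=v_0\,\tilde\mu+\sum_{i\ge1}v_i\,\mathbf e_i\quad\text{in }H_1(\widetilde X,\widetilde\ast).
\end{equation}

\emph{Homology of $Y$.} Projecting \eqref{eq:lambda} to $X$ applies $\varepsilon$ to the coefficients. Since $\ell$ is null-homologous in $\Sigma$, we have $\varepsilon(v_i)=0$ for $i\ge1$, so $[\lambda]=\varepsilon(v_0)[\mu]=[\mu]$. Gluing in $V$ attaches a $2$-handle along $\lambda$ and a $3$-handle, so $H_1(Y)=H_1(X)/\langle\lambda\rangle=H$. The manifold $Y$ is compact, connected and orientable, and $\partial Y=\partial W$ is a closed surface of genus $g$. So $H_3(Y)=0$, and by duality $H_2(Y)\cong H^1(Y,\partial Y)$, which is torsion-free. From $1-g+b_2(Y)=\chi(Y)=\frac12\chi(\partial Y)=1-g$ we get $b_2(Y)=0$, hence $H_2(Y)=0$.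

\emph{The Alexander module.} The map $H_1(X)\to H_1(Y)=H$ kills $\mu$ and fixes the $x_i$, so it agrees with $H_1(X)\to H_1(W)=H$. Hence the universal abelian cover $\widetilde Y$ restricts to $\widetilde X$ over $X$. Over $V$ it is a disjoint union of copies of $V$, because $H_1(V)$ is the image of $H_1(\partial\nu L)=\langle\mu,\lambda\rangle$, which dies in $H$. So $\widetilde Y$ is obtained from $\widetilde X$ by attaching $2$-handles along the curves $h\tilde\lambda$ and $3$-handles, and $H_1(\widetilde Y,\widetilde\ast)=H_1(\widetilde X,\widetilde\ast)/\Lambda\tilde\lambda$. Now use \eqref{eq:lambda} and (D3).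
\end{proof}

\subsection{The antisymmetric part of the writhe}
By \eqref{eq:change}, $w(L)-\overline{w(L)}$ does not depend on the heights. It is a self-intersection number.

\begin{lemma}\label{lem:sym}
If $L$ is admissible, then $w(L)-\overline{w(L)}\in\mathfrak a^2$.
\end{lemma}

\begin{proof}
For $b,b'\in H_1(\widetilde\Sigma)$ let $I(b,b')=\sum_h(b\cdot hb')\,h\in\Lambda$, where the dot is the intersection number in the oriented surface $\widetilde\Sigma$; the sum is finite because cycles are compact. For $k\in H$ we have $kb\cdot hb'=b\cdot k^{-1}hb'$, so $I(kb,b')=k\,I(b,b')$, and substituting $hk$ for $h$ gives $I(b,kb')=k^{-1}I(b,b')$. Compute $I(\tilde\ell,\tilde\ell)$ with a parallel copy in the first argument. The copy meets translates of $\tilde\ell$ only over neighborhoods of crossings, twice for each crossing $c$: near $\tilde\ell(s_u)$ it meets $h_c\tilde\ell$ with sign $-\epsilon_c$, and near $\tilde\ell(s_o)$ it meets $h_c^{-1}\tilde\ell$ with sign $\epsilon_c$. Therefore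
\[w(L)-\overline{w(L)}=\sum_c\epsilon_c(h_c-h_c^{-1})=-I(\tilde\ell,\tilde\ell)=-\sum_{i<j,\ k<l}a_{ij}\,\bar a_{kl}\,I(\kappa_{ij},\kappa_{kl}),\]
and this lies in $\mathfrak a^2$ by \eqref{eq:symm}.
\end{proof}

\subsection{Finger moves}
To change the symmetric part we need a move that creates a pair of crossings contributing $h$ and $h^{-1}$ with the same sign. Let $p\ne p'$ be points of $L$ that do not project to crossings. A \emph{core} is a smooth embedded arc $\gamma\subset\operatorname{int}W$ from $p$ to $p'$ that meets $L$ only in its ends and whose projection $\eta$ is in general position: $\eta$ is immersed, transverse to itself and to $\ell$ (also at its ends), and no point of $\Sigma$ is covered three times by $\ell$ and $\eta$ together. Let $\tilde p,\tilde p'\in\widetilde L$ be the lifts of $p,p'$, and define $h(\gamma)\in H$ by requiring that the lift $\tilde\gamma$ of $\gamma$ from $\tilde p$ end at $h(\gamma)\tilde p'$.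

A \emph{finger move along $\gamma$} replaces a short arc of $L$ around $p$ by an arc that runs along $\gamma$ to $p'$, hooks around $L$ there, and runs back. Precisely, the new arc lies in a thin neighborhood of $\gamma$ and consists of two \emph{edges}, $C^1$-close to $\gamma$ and oppositely oriented, and a tip; the new knot has generic projection; near $p$ there is no crossing; and near $p'$ there are exactly two crossings, one of each edge with the strand through $p'$, the finger being above at exactly one of them (Figure~\ref{fig:finger}). Changing both of these crossings gives the \emph{opposite hook}. The edges may twist around each other. Finger moves along $\gamma$ exist: take the edges to be the two blackboard parallels of $\gamma$.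

\begin{figure}[ht]
\centering
\begin{tikzpicture}[thick]
\draw[gray,thin,dashed,rounded corners=12pt] (0,-1) rectangle (6,2.2);
\draw[gray,densely dotted] (1.4,0) arc (180:0:1.6);
\draw[->] (4.4,-0.3) -- (4.4,0) arc (0:120:1.4);
\draw (1.6,0) arc (180:120:1.4);
\draw[white,line width=7pt] (4.27,0) -- (4.53,0);
\draw[->] (1.6,0) -- (3,0);
\draw (3,0) -- (6,0);
\draw[white,line width=7pt] (4.8,-0.12) -- (4.8,0.12);
\draw[->] (0,0) -- (0.7,0);
\draw (0.7,0) -- (1.2,0) arc (180:0:1.8) -- (4.8,-0.3) arc (0:-180:0.2);
\node at (1.4,-0.3) {$p$};
\node at (4.6,-0.75) {$p'$};
\node at (5.05,0.25) {$1$};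
\node at (4.12,0.25) {$2$};
\end{tikzpicture}
\caption{A finger move whose core (dotted) projects to an embedded arc in a disc that meets the diagram in a single strand. The finger starts at $p$ and hooks around the strand at $p'$: it is above at crossing $1$ and below at crossing $2$. The knot passes the crossings in the order $1,2,2,1$.}
\label{fig:finger}
\end{figure}

\begin{lemma}\label{lem:finger}
Let $L'$ be obtained from $L$ by a sufficiently thin finger move along a core $\gamma$, and let $h=h(\gamma)$. Then $L'$ has a lift with $[\tilde\ell']=[\tilde\ell]$, and $w(L')-w(L)\in\pm(h+h^{-1})+\mathbb Z$. Passing to the opposite hook reverses the sign.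
\end{lemma}

\begin{proof}
A thin neighborhood $B$ of the embedded arc $\gamma$ is a ball; let $\widetilde B\supset\tilde\gamma$ be its lift. The move replaces an arc in $B$ by another arc in $B$ with the same ends. So $L'$ has a closed lift that agrees with $\widetilde L$ off the finger and has both edges in $\widetilde B$, next to $\tilde\gamma$, and $[\tilde\ell']=[\tilde\ell]$. The old crossings keep their signs and group elements. If the finger is thin enough, the new crossings are of four kinds.

\emph{Near an interior intersection of $\eta$ with $\ell$.} Each edge crosses the strand of $L$ once. As $\gamma$ misses $L$ there, both edges pass on the same side, above or below. The two crossings have the same $h_c$, since the lifted edges are adjacent, and opposite signs, since the edges are antiparallel. They contribute $0$.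

\emph{Near a double point of $\eta$.} The two points of $\gamma$ have different heights, so both edges of one strip pass above both edges of the other. The four crossings have the same $h_c$, and two have each sign. They contribute $0$.

\emph{Twisting.} Any other crossing of the edges among themselves involves two points close to the same point of $\gamma$. Their lifts are close to the same point of $\tilde\gamma$, so $h_c=1$, and the contribution is an integer.

\emph{At the tip.} Suppose first that the finger were above at both crossings. The lifted finger arrives at $h\tilde p'$ and the lower strand lifts through $\tilde p'$, so $h_c=h^{-1}$, and the contributions would be $\epsilon h^{-1}$ and $-\epsilon h^{-1}$ for some sign $\epsilon$. The two hooks arise by changing the first or the second crossing. By \eqref{eq:change} the totals are $-\epsilon h-\epsilon h^{-1}$ and $\epsilon h^{-1}+\epsilon h$.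
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}
We can now add any symmetric element to $v_0=n+w(L)$. Since $2$ is invertible modulo $3$, the writhe splits modulo $3$ into a symmetric part, which we can replace by $t$, and an antisymmetric part, which the criterion ignores. Let $L_0$ be an admissible knot and $w_0=w(L_0)$. By \eqref{eq:symm} the element $t+w_0+\bar w_0$ is symmetric. As $H$ is torsion-free, $h\ne h^{-1}$ for $h\neq1$, so
\begin{equation}\label{eq:s}
t+w_0+\bar w_0\in\sum_{k=1}^m\sigma_k(h_k+h_k^{-1})+\mathbb Z
\end{equation}
for some $m\ge0$, signs $\sigma_k=\pm1$ and elements $h_k\in H\setminus\{1\}$, repetitions allowed.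

\begin{lemma}\label{lem:target}
Let $L$ be an admissible knot with $w(L)\in w_0+\sum_{k=1}^m\sigma_k(h_k+h_k^{-1})+\mathbb Z$. Then there is $n$ with $\varepsilon(n+w(L))=1$ such that $Y(L,n)$ is a homology handlebody of genus $g$ and $Q_g$ is not a quotient of $\pi_1(Y(L,n))$.
\end{lemma}

\begin{proof}
By \eqref{eq:s} there is $n$ with
\[v_0=n+w(L)=w_0+(t+w_0+\bar w_0)-3\varepsilon(w_0)=t-(w_0-\bar w_0)+3\bigl(w_0-\varepsilon(w_0)\bigr).\]
Then $\varepsilon(v_0)=\varepsilon(t)=1$, and $v_0\in t+\mathfrak a^2+3\Lambda$ by Lemma~\ref{lem:sym} applied to $L_0$. By \eqref{eq:kappa} and Proposition~\ref{prop:surgery}, the group $\pi_1(Y(L,n))$ satisfies the hypotheses of Proposition~\ref{prop:crit}.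
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For every knot $L$ and every $h\in H$ there is a core with $h(\gamma)=h$. Indeed, since $\operatorname{int}\widetilde\Sigma$ is connected, there is a path in it from the projection of $\tilde p$ to that of $h\tilde p'$; project it to $\Sigma$, put it in general position keeping the ends, and choose heights along it that start at $p$, end at $p'$, differ at each double point of the path, and avoid $L$ at each interior intersection with $\ell$. Starting from $L_0$, perform $m$ finger moves with $h(\gamma)=h_k$, choosing the hook that gives the sign $\sigma_k$. By Lemma~\ref{lem:finger} the resulting knot satisfies the hypothesis of Lemma~\ref{lem:target}.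
\end{proof}

\section{Unknotted surgery curves}\label{sec:unknot}

Let $\Sigma\subset\mathbb C$ be a round disc $\Sigma_0$ with $g$ open round discs removed, and $W=\Sigma\times[0,1]\subset\mathbb C\times\mathbb R\subset S^3$, with coordinates $(\zeta,y)$. The closure $W'$ of $S^3\setminus W$ is the ball $S^3\setminus\operatorname{int}(\Sigma_0\times[0,1])$ with $g$ one-handles attached, a handlebody of genus $g$. A knot is \emph{unknotted} if it bounds an embedded disc in $\mathbb C\times\mathbb R$; diffeomorphisms of $\mathbb C\times\mathbb R$ preserve this property.

\begin{lemma}\label{lem:S3}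
If $L\subset\operatorname{int}W$ is unknotted and $\varepsilon(n+w(L))=1$, then $Y(L,n)$ is the exterior of a genus $g$ handlebody in $S^3$.
\end{lemma}

\begin{proof}
The exterior $V'=S^3\setminus\operatorname{int}\nu L$ is a solid torus, $H_1(V')$ is generated by $\mu$, and the meridian $\lambda_0$ of $V'$ is a curve on $\partial\nu L$ with $\lambda_0=\lambda+j\mu$ for some $j\in\mathbb Z$ and $[\lambda_0]=0$ in $H_1(V')$. By Proposition~\ref{prop:surgery}, $[\lambda]=[\mu]$ in $H_1(X)$, hence in $H_1(V')$, so $j=-1$. Thus $\lambda$ and $\lambda_0$ have intersection number $\pm1$ on the torus, and $V'\cup V$, a union of two solid tori whose meridians meet once, is $S^3$. Finally $V'\cup V=Y(L,n)\cup W'$.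
\end{proof}

So we must run the proof of Theorem~\ref{thm:main} through unknotted knots. A finger move can create knotting in two ways: its core may be knotted or linked with $L$, and its edges may twist the wrong number of times. We avoid the first by letting the core run above everything else with one maximum of the height. We avoid the second by not choosing the twisting: the finger is the image of the local finger of Figure~\ref{fig:finger} under a diffeomorphism of $\mathbb C\times\mathbb R$. This diffeomorphism does not preserve $W$, and that is why it can change $h(\gamma)$.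

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
\emph{The initial knot.} Let $\ell$ be the projection of an admissible knot, and let $D\subset\operatorname{int}\Sigma$ be a disc that meets $\ell$ in one embedded arc $J$. Let $L_0$ lie over $\ell$ with height increasing from $\frac14$ to $\frac12$ along $J$ and decreasing from $\frac12$ to $\frac14$ along the rest of $\ell$, with no critical points other than a nondegenerate maximum and minimum. Both strands of every crossing lie on the decreasing part and have different heights, so $L_0$ is an admissible knot. Each level strictly between $\frac14$ and $\frac12$ meets $L_0$ in two points, and the horizontal segments joining them sweep out an embedded disc. So $L_0$ is unknotted.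

Take $w_0,m,\sigma_k,h_k$ as in \eqref{eq:s}. Let $D_1,\dots,D_m\subset\operatorname{int}D$ be disjoint closed discs, each meeting $J$ in an arc $J_k$ that cuts it into two halves, and let $\frac12<y_1<\dots<y_{m+1}<1$. We construct admissible knots $L_k\subset\operatorname{int}\Sigma\times(0,y_{k+1})$, $0\le k\le m$, such that
\begin{itemize}
\item[(a)] $L_k$ is unknotted;
\item[(b)] the projection of $L_k$ meets $D_j$ exactly in $J_j$, covered once, for $j>k$;
\item[(c)] $w(L_k)-w(L_{k-1})\in\sigma_k(h_k+h_k^{-1})+\mathbb Z$ for $k\ge1$.
\end{itemize}
Then Lemmas~\ref{lem:target} and~\ref{lem:S3}, applied to $L_m$, prove the theorem. Suppose $L_{k-1}$ is constructed.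

\emph{The local finger.} By (b), $L_{k-1}$ meets $D_k\times[0,1]$ in one arc, which lies over $J_k$ and below the level $y_k$. Let $p,p'$ be interior points of this arc, $p$ first. Fix $y_*\in(y_k,y_{k+1})$. Say that a core is \emph{peaked} if its part in $\{y\ge y_k\}$ is one arc along which the height rises from $y_k$ to $y_*$ and falls back to $y_k$, with nonzero derivative except at the top, and which near the top has the form $\tau\mapsto(\zeta_*+\tau e^{i\vartheta},\,y_*-\tau^2)$ for constants $\zeta_*,\vartheta$. Choose a peaked core $\gamma_0$ from $p$ to $p'$ whose projection is an embedded arc in one half of $\operatorname{int}D_k$, meeting $J_k$ only at its ends. Let $L'$ be obtained from $L_{k-1}$ by a finger move along $\gamma_0$, with either hook, whose edges are the blackboard parallels $\gamma_0\pm\rho\,\mathbf v$; here $\mathbf v$ is the horizontal unit normal and $\rho>0$ is small, so that the base and the tip lie below $y_k$. The diagram over $D_k$ is Figure~\ref{fig:finger}, up to reflection and the choice of hook. The edge that leaves first is the outer one, so the crossings are passed in the order $1,2,2,1$. The loop from $2$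 to $2$ contains no other crossing and is removed by a Reidemeister~I move, whichever strand is above; after that the same holds for the loop from $1$ to $1$. So $L'$ is isotopic to $L_{k-1}$ and unknotted.

\emph{The new core.} Fix $\epsilon>0$ with $y_k+\epsilon<y_*$, and let $\gamma_0^-,\gamma_0^+$ be the initial and terminal arcs of $\gamma_0$ on which $y\le y_k+\epsilon$. The preimage of $\operatorname{int}\Sigma\setminus\bigcup_{j>k}D_j$ in $\widetilde\Sigma$ is a connected surface with a locally finite family of disjoint discs removed, so it is connected. Hence there is a path $\eta_1$ in $\operatorname{int}\Sigma\setminus\bigcup_{j>k}D_j$ that begins with the projection of $\gamma_0^-$, ends with the projection of $\gamma_0^+$, and whose lift from the projection of $\tilde p$ ends at that of $h_k\tilde p'$. Perturb the middle part of $\eta_1$ so that $\eta_1$ is in general position and the two junction points are not double points. Choose a point $\zeta_*$ of the middle part so close to its end that no double point of $\eta_1$ lies on the middle part from $\zeta_*$ onward, and straighten $\eta_1$ near $\zeta_*$. Let $\gamma_1$ be the arc over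 $\eta_1$ that consists of $\gamma_0^-$, a middle part rising from $y_k+\epsilon$ to $y_*$ over $\zeta_*$ and then falling to $y_k+\epsilon$, and $\gamma_0^+$, with heights as in the definition of peaked. At a double point of $\eta_1$, either both branches lie on the rising middle part, or one does and the other lies on $\gamma_0^\pm$; in both cases the heights differ. So $\gamma_1$ is embedded. It meets $L_{k-1}$ only in $p,p'$, because its middle part lies above $y_k$. Thus $\gamma_1$ is a peaked core with $h(\gamma_1)=h_k$, and it agrees with $\gamma_0$ in $\{y\le y_k+\epsilon\}$.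

\emph{A diffeomorphism taking $\gamma_0$ to $\gamma_1$.} For $j=0,1$ and $y_k\le y\le y_*$ let $\zeta_j^-(y),\zeta_j^+(y)\in\mathbb C$ be the positions of the rising and the falling branch of $\gamma_j$ at height $y$, and put
\[M_j=\tfrac12(\zeta_j^++\zeta_j^-),\qquad d_j=\zeta_j^+-\zeta_j^- .\]
These functions are smooth on $[y_k,y_*)$, and $d_j\neq0$ there since $\gamma_j$ is embedded. Near $y_*$, $M_j$ is constant and $d_j=2\sqrt{y_*-y}\,e^{i\vartheta_j}$, so the ratio $\varrho=d_1/d_0$ is constant too. Extend $M_0,M_1,\varrho$ to $y\ge y_*$ by these constants. On $[y_k,y_k+\epsilon]$ we have $M_0=M_1$ and $\varrho=1$. Define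
\[\Phi(\zeta,y)=\bigl(M_1(y)+\varrho(y)(\zeta-M_0(y)),\ y\bigr)\quad(y\ge y_k),\qquad\Phi=\operatorname{id}\quad(y\le y_k).\]
On each level $\Phi$ is an invertible affine map of $\mathbb C$ depending smoothly on $y$, so $\Phi$ is a diffeomorphism of $\mathbb C\times\mathbb R$. It sends $\zeta_0^\pm=M_0\pm\frac12d_0$ to $M_1\pm\frac12d_1=\zeta_1^\pm$, so $\Phi(\gamma_0)=\gamma_1$.

\emph{The knot $L_k$.} The map $\Phi$ fixes $L_{k-1}$ and the base and tip of the finger, and it sends the edges $\gamma_0\pm\rho\,\mathbf v$ to $\gamma_1\pm\rho\,\varrho\,\mathbf v$. These converge to $\gamma_1$ in $C^1$ as $\rho\to0$, since $\Phi$ does not depend on $\rho$. For small $\rho$ let $L_k$ be $\Phi(L')$ after a $C^1$-small isotopy of the edges that makes the projection generic. Then (a) holds because $L'$ is unknotted, and $L_k$ is obtained from $L_{k-1}$ by a thin finger move along $\gamma_1$. As $\gamma_1$ lies in $\operatorname{int}\Sigma\times(0,y_{k+1})$ and its projection avoids the closed discs $D_j$, $j>k$, the same holds for the finger, which gives (b). By Lemma~\ref{lem:finger}, $L_k$ is admissible, and (c) holds for one of the two hooks.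
\end{proof}

\section{Prescribed corank}\label{sec:corank}

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
For $k=g$ take a standard handlebody in $S^3$. Let $1\le k<g$, put $g'=g-k+1\ge2$, and let $Y'\subset S^3$ be the manifold of genus $g'$ given by Theorem~\ref{thm:more}(2). Its group has corank $1$: it maps onto $\mathbb Z$ and is not very large. Let $Y$ be the boundary connected sum of $Y'$ with a handlebody of genus $k-1$. It embeds in $S^3$, by placing the handlebody in a small ball outside $Y'$ that meets $\partial Y'$ in a disc. It is homotopy equivalent to the wedge of $Y'$ and $k-1$ circles, so it is a homology handlebody of genus $g'+k-1=g$ with $\pi_1(Y)=\pi_1(Y')*F_{k-1}$. This group maps onto $\mathbb Z*F_{k-1}=F_k$. Conversely, suppose $\pi_1(Y)$ maps onto $F_m$. The image of $\pi_1(Y')$ is a subgroup of a free group, hence free, and it is a quotient of $\pi_1(Y')$, hence of rank at most $1$. So $F_m$ is generated by $1+(k-1)$ elements, and $m\le k$.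
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
B. Baumslag and S. J. Pride, \emph{Groups with two more generators than relators}, J. London Math. Soc. (2) 17 (1978).

\bibitem{HT}
Shelly Harvey and Eamonn Tweedy, \emph{Co-rank of weakly parafree $3$-manifold groups}, arXiv:1711.10659 (2017).

\bibitem{St}
Stallings, \emph{Homology and central series of groups}, J. Algebra 2 (1965).

\end{thebibliography}
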